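\title{Structurally stable linear operators need not be hyperbolic}

\begin{abstract}
An invertible operator $T$ on a Banach space $X$ is structurally stable relative to $GL(X)$ if every invertible operator close to $T$ in norm is topologically conjugate to $T$. Hyperbolic operators have this property on every Banach space, and in finite dimension no other operators do. We show that the converse fails on every infinite-dimensional Hilbert space, and on every Banach space with a complemented copy of $\ell^2$. The counterexample is the direct sum of $3I$, a bilateral weighted shift and $\frac13I$. Its stability follows from a normal form: an invertible operator on a separable Hilbert space that strictly increases a bounded quadratic form, and whose spaces of bounded forward orbits and of bounded backward orbits are both infinite-dimensional, is topologically conjugate to $2I\oplus\frac12I$.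
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a real or complex Banach space and let $GL(X)$ be the set of invertible bounded linear operators on $X$, with the topology of the operator norm. Iterating $T\in GL(X)$ gives a dynamical system on $X$, and we regard two systems as the same if they differ by a continuous change of coordinates: self-maps $f$ of a space $M$ and $f'$ of a space $M'$ are \emph{(topologically) conjugate}, written $f\sim f'$, if there is a homeomorphism $h\colon M\to M'$ with $h\circ f=f'\circ h$. A conjugacy carries orbits to orbits, fixed points to fixed points and convergent orbits to convergent orbits; it need not be linear and need not preserve rates of growth.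

\begin{definition}
An operator $T\in GL(X)$ is \emph{structurally stable relative to $GL(X)$} (below: \emph{structurally stable}) if there is $\varepsilon>0$ such that every $S\in GL(X)$ with $\|S-T\|<\varepsilon$ is conjugate to $T$. It is \emph{hyperbolic} if its spectrum $\sigma(T)$ does not meet the unit circle $\mathbb T$. For a real space, spectra are always those of the complexification $T_{\mathbb C}$.
\end{definition}

The question studied here comes from Bernardes and Messaoudi \cite{BM}: \emph{is it true, for every Banach space $X$, that an operator $T\in GL(X)$ is hyperbolic if and only if it is structurally stable relative to $GL(X)$?}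

On $X=\mathbb R$ the answer is yes. If $\lambda,\lambda'$ have the same sign and lie on the same side of the unit circle, then $h(x)=\operatorname{sgn}(x)|x|^{p}$ with $p=\log|\lambda'|/\log|\lambda|$ conjugates $x\mapsto\lambda x$ to $x\mapsto\lambda'x$; and if $\lambda=\pm1$, the relation $T^2=I$ is preserved by conjugacy and destroyed by perturbation. In finite dimension the picture persists. An eigenvalue on $\mathbb T$ is pushed inside or outside the circle by passing to $(1\mp\epsilon)T$, and this changes the dimension of the set of points whose orbits tend to $0$. One is led to guess that the answer is always yes. But this argument uses finite dimension twice: the spectrum can be pushed off the circle by a small perturbation, and adding a direction to a subspace changes its topological type. In $\ell^2$ neither is guaranteed, and the answer to the question is no.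

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For every Banach space $X$, every hyperbolic $T\in GL(X)$ is structurally stable.
\item[(b)] If $\dim X<\infty$, every structurally stable $T\in GL(X)$ is hyperbolic.
\item[(c)] Let $X=\ell^2(\mathbb N)\oplus\ell^2(\mathbb Z)\oplus\ell^2(\mathbb N)$, real or complex, and $T=3I\oplus U\oplus\frac13I$, where $Ue_n=2e_{n+1}$ for $n\ge0$ and $Ue_n=\frac12e_{n+1}$ for $n<0$. Then $T$ is structurally stable but not hyperbolic.
\end{enumerate}
\end{theorem}

Part (c) is a special case of a normal form theorem. We write $|x|$ for the norm of a vector. For $S\in GL(X)$ let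
\[
W^s(S)=\{x:\sup_{n\ge0}|S^nx|<\infty\},\qquad W^u(S)=\{x:\sup_{n\ge0}|S^{-n}x|<\infty\}.
\]
If $X$ is a Hilbert space and $B$ a bounded self-adjoint operator, we write $B(x)=\langle Bx,x\rangle$ for its quadratic form. The condition that replaces hyperbolicity is the existence of a quadratic Lyapunov function:
\begin{equation}\label{eq:D}\tag{D}
\text{there are }B=B^*\text{ and }\delta>0\text{ with }B(Sx)-B(x)\ge\delta|x|^2\text{ for all }x\in X.
\end{equation}
The form $B$ may be indefinite. Recall that the \emph{approximate point spectrum} $\sigma_{ap}(S)\subset\sigma(S)$ consists of the $\lambda$ with $\inf_{|x|=1}|(\lambda-S)x|=0$; thus $\lambda\notin\sigma_{ap}(S)$ means that $\lambda-S$ is bounded below, though perhaps not onto.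

\begin{theorem}\label{thm:normal}
Let $X$ be a separable Hilbert space and let $S\in GL(X)$ satisfy \eqref{eq:D}, with $W^s(S)$ and $W^u(S)$ both infinite-dimensional. Then $S$ is conjugate to $2I\oplus\frac12I$ on $\ell^2\oplus\ell^2$. Condition \eqref{eq:D} holds whenever $\sigma_{ap}(S)\cap\mathbb T=\emptyset$.
\end{theorem}

Condition \eqref{eq:D} survives small perturbations, and the dimension condition does so when it is enforced by spectral gaps.

\begin{theorem}\label{thm:stable}
Let $X=X_u\oplus X_Q\oplus X_s$ be a separable Hilbert space with $\dim X_u=\dim X_s=\infty$, and let $T=A_u\oplus Q\oplus A_s\in GL(X)$. Let $r_2<1<r_1$ be such that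
\[
\sigma(A_u)\subset\{|\lambda|>r_1\},\qquad\sigma(Q)\subset\{r_2<|\lambda|<r_1\},\qquad\sigma(A_s)\subset\{|\lambda|<r_2\}.
\]
If $\sigma_{ap}(Q)\cap\mathbb T=\emptyset$, then $T$ is structurally stable, whether or not $\sigma(Q)$ meets $\mathbb T$.
\end{theorem}

\begin{theorem}\label{thm:banach}
If a Banach space $X$ has a complemented subspace isomorphic to $\ell^2$, then $X$ carries a structurally stable operator that is not hyperbolic. Hence for a Hilbert space $X$ the two notions coincide if and only if $\dim X<\infty$.
\end{theorem}

By Theorem~\ref{thm:normal} the operator of Theorem~\ref{thm:main}(c) is conjugate to the hyperbolic operator $2I\oplus\frac12I$. Thus hyperbolicity is not invariant under topological conjugacy within $GL(\ell^2)$.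

Section~\ref{sec:example} studies $U$ by hand, compares it with a hyperbolic saddle and outlines the proof of Theorem~\ref{thm:normal}. Section~\ref{sec:hyp} proves parts (a) and (b) of Theorem~\ref{thm:main}. Sections~\ref{sec:forms}--\ref{sec:absorb} carry out the outline, and Section~\ref{sec:proofs} assembles the theorems. We use repeatedly the \emph{gluing principle}: a map that is continuous on each member of a locally finite closed cover is continuous.

\section{The shift $U$ and the saddle}\label{sec:example}

\subsection*{The shift}
Induction in both directions gives $U^ne_0=2^{|n|}e_n$ for all $n\in\mathbb Z$, and therefore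
\begin{equation}\label{eq:orbitU}
U^ne_j=2^{|j+n|-|j|}\,e_{j+n}\qquad(j,n\in\mathbb Z).
\end{equation}
So $U$ moves mass to the right, halving it on the way to position $0$ and doubling it afterwards. Let $B$ be the diagonal operator on $\ell^2(\mathbb Z)$ with $Be_n=e_n$ for $n\ge0$ and $Be_n=-e_n$ for $n<0$.

\begin{lemma}\label{lem:U}
\begin{enumerate}
\item[(i)] If $y\ne0$, then $|U^ny|\to\infty$ as $n\to+\infty$ and as $n\to-\infty$.
\item[(ii)] $1\in\sigma(U)$, and $\sigma(U)\subset\{\frac12\le|\lambda|\le2\}$.
\item[(iii)] $B(Uy)-B(y)\ge\frac34|y|^2$ for all $y$, and $\sigma_{ap}(U)\cap\mathbb T=\emptyset$.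
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $y_j$ is a nonzero coordinate of $y$, then $|U^ny|\ge|y_j|\,2^{|j+n|-|j|}$ by \eqref{eq:orbitU}.

(ii) Write $Ue_n=w_ne_{n+1}$; then $(U^*\psi)_n=w_n\psi_{n+1}$. For $\psi=\sum_n2^{-|n|}e_n$ this equals $2\cdot2^{-(n+1)}=2^{-n}$ if $n\ge0$ and $\frac12\cdot2^{-|n+1|}=2^{-|n|}$ if $n<0$. So $U^*\psi=\psi$, the range of $U-I$ is orthogonal to $\psi$, and $1\in\sigma(U)$. The inclusion holds because $\|U\|=\|U^{-1}\|=2$.

(iii) The operator $U^*BU-B$ is diagonal, with entries $4-1=3$ for $n\ge0$, $\frac14+1=\frac54$ for $n=-1$, and $-\frac14+1=\frac34$ for $n\le-2$. This gives the inequality, over $\mathbb R$ and over $\mathbb C$. For $\lambda\in\mathbb T$ and a unit vector $y$ of the complex space,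
\[
\tfrac34\le B(Uy)-B(\lambda y)=\operatorname{Re}\langle B(Uy-\lambda y),Uy+\lambda y\rangle\le|Uy-\lambda y|\,(|Uy|+1)\le3\,|(U-\lambda)y|.\qedhere
\]
\end{proof}

\begin{example}[$U$ alone is not structurally stable]\label{ex:U}
By Lemma~\ref{lem:U}(i), only $0$ has a convergent backward $U$-orbit. Let $\xi=N^{-1/2}\sum_{n=0}^{N-1}e_n$. Then $U\xi-2\xi=2N^{-1/2}(e_N-e_0)$ has norm $2\sqrt{2/N}$, so $S=U+\langle\cdot,\xi\rangle(2\xi-U\xi)$ is invertible and as close to $U$ as we like when $N$ is large. Since $S\xi=2\xi$, both $0$ and $\xi$ have convergent backward $S$-orbits, and $S\not\sim U$. So the infinite-dimensional spectral parts in Theorem~\ref{thm:stable} cannot simply be dropped. For the same reason $U$, which satisfies \eqref{eq:D} with $W^s=W^u=0$, is not conjugate to $2I\oplus\frac12I$.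
\end{example}

The perturbation in Example~\ref{ex:U} gives $U$ a new unstable direction. The summands $3I$ and $\frac13I$ of $T$ are there to hide such events: they supply infinitely many unstable and stable directions to begin with.

\begin{remark}\label{rem:open}
No operator near $T=3I\oplus U\oplus\frac13I$ is hyperbolic, so the finite-dimensional argument fails at its first step. Indeed, $|(I-T)x|\ge c|x|$ for some $c>0$ by Lemma~\ref{lem:U}(iii). If $\|S-T\|<c/2$ and $I-S$ were invertible, then $\|(I-S)^{-1}\|\le2/c$, and $I-T=(I-S)+(S-T)$ would be invertible by the Neumann series.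
\end{remark}

\subsection*{The saddle and its two clocks}
For a real Hilbert space $G$ let $L_G(g_1,g_2)=(2g_1,\frac12g_2)$ on $G\times G$, let $\Sigma_G$ be the unit sphere of $G$, and let
\[
\mathcal Y_G=\{(g_1,g_2)\in G\times G:\ g_1=0\Leftrightarrow g_2=0\}
\]
with the subspace topology. This is the saddle with both axes deleted and the origin kept; it is $L_G$-invariant. Off the axes, every orbit of $L_G$ comes from infinity and returns to infinity, as does every nonzero orbit of $U$. The resemblance goes further. If $y_+$ is supported on $\{j\ge N\}$ and $y_-$ on $\{j<-N\}$, then \eqref{eq:orbitU} gives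
\[
B\bigl(U^n(y_++y_-)\bigr)=4^n|y_+|^2-4^{-n}|y_-|^2\qquad(|n|\le N),
\]
which is the value of the form $|g_1|^2-|g_2|^2$ along an orbit of the saddle. So on a subspace of finite codimension and for a long time $U$ behaves like a saddle; it only lacks vectors that contract forever or have expanded forever. We shall prove that $U$ is in fact conjugate to $L_G$ on $\mathcal Y_G$ when $G=\ell^2$.

To compare the two systems we need substitutes for $|g_1|$ and $|g_2|$ that are defined through the Lyapunov form alone. For the saddle they can be computed. Fix $g=(g_1,g_2)$ with $g_1\ne0\ne g_2$. The value of the form $t$ units of time ago is $B_t(g)=4^{-t}|g_1|^2-4^t|g_2|^2$, which decreases from $+\infty$ to $-\infty$ as $t$ runs through $\mathbb R$. Define $\alpha<\beta$ by $B_\alpha(g)=1$ and $B_\beta(g)=-1$: these are two clocks, started when the orbit crosses the levels $1$ and $-1$. They take values in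
\[
\Omega=\{(\alpha,\beta)\in\mathbb R^2:\alpha<\beta\},
\]
and applying $L_G$ advances them by the shift $\mathsf s(\alpha,\beta)=(\alpha+1,\beta+1)$. The two defining equations are linear in $|g_1|^2$ and $|g_2|^2$, with solution $|g_1|^2=\nu4^\alpha$, $|g_2|^2=\nu4^{-\beta}$, where $\nu=(1-4^{\alpha-\beta})^{-1}$; indeed $B_\alpha(g)=\nu-\nu4^{\alpha-\beta}=1$ and $B_\beta(g)=\nu4^{\alpha-\beta}-\nu=-1$. So the clocks determine the norms, and near the origin, where $\nu\approx1$, simply $|g_1|\approx2^\alpha$ and $|g_2|\approx2^{-\beta}$.

\begin{lemma}\label{lem:saddle}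
The map $\Gamma(\alpha,\beta)=(\sqrt\nu\,2^\alpha,\sqrt\nu\,2^{-\beta})$, $\nu=(1-4^{\alpha-\beta})^{-1}$, is a homeomorphism $\Omega\to(0,\infty)^2$. It turns $\mathsf s$ into $(\rho_1,\rho_2)\mapsto(2\rho_1,\frac12\rho_2)$, and $\Gamma(\alpha_j,\beta_j)\to(0,0)$ if and only if $\alpha_j\to-\infty$ and $\beta_j\to+\infty$.
\end{lemma}

\begin{proof}
If $(\rho_1,\rho_2)=\Gamma(\alpha,\beta)$, then $\rho_1^2\rho_2^2=\nu^24^{\alpha-\beta}=\nu^2-\nu$ with $\nu>1$, so $\nu=\frac12(1+\sqrt{1+4\rho_1^2\rho_2^2})$. Conversely, given $\rho_1,\rho_2>0$, define $\nu$ by this formula and $\alpha,\beta$ by $2^\alpha=\rho_1/\sqrt\nu$, $2^{-\beta}=\rho_2/\sqrt\nu$; then $4^{\alpha-\beta}=1-1/\nu<1$. This is a continuous inverse. The shift leaves $\nu$ unchanged. In the last claim, ``only if'' holds because $\nu>1$, and ``if'' because $\nu_j\to1$.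
\end{proof}

In polar coordinates, then, $(G\setminus0)^2\cong\Omega\times\Sigma_G\times\Sigma_G$ and $L_G$ becomes $\mathsf s\times\mathrm{id}$. For a general operator the clocks still make sense, but the fibers over $\Omega$ are no longer explicit. What saves the comparison is that in infinite dimension the pieces involved are contractible manifolds modeled on $\ell^2$, and all such manifolds are homeomorphic.

\subsection*{Outline of the proof of Theorem~\ref{thm:normal}}
Put $W=W^u\oplus W^s$ and $Y=W^\perp$, and let $R\in GL(Y)$ be the operator induced by $S$; for $S=T$ as in Theorem~\ref{thm:main}(c), $R=U$.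
\begin{enumerate}
\item[1.] \emph{Splitting} (Sections~\ref{sec:forms}, \ref{sec:clocks}): $R$ has a Lyapunov form and two clocks, and $S\sim S|_{W^u}\times S|_{W^s}\times R$. The first two factors are conjugate to $2I$ and $\frac12I$ (Section~\ref{sec:hyp}).
\item[2.] \emph{Normal form} (Sections~\ref{sec:top}, \ref{sec:cells}): if $Y\ne0$, then $R\sim L_G|_{\mathcal Y_G}$.
\item[3.] \emph{Absorption} (Section~\ref{sec:absorb}): $L_H\times L_G|_{\mathcal Y_G}\sim L_H$ for infinite-dimensional $H$.
\end{enumerate}

\section{Expanding operators and the hyperbolic case}\label{sec:hyp}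

Recall that the spectral radius $r(A)=\lim\|A^n\|^{1/n}$ is less than $1$ if and only if $\|A^n\|\to0$, and that the convergence is then exponential.

\begin{lemma}\label{lem:expanding}
Let $E$ be a Banach space and $A,A'\in GL(E)$ with $\|A^{-n}\|\to0$ and $\|A'^{-n}\|\to0$. Suppose that there is a norm-continuous path $\theta\mapsto C_\theta\in GL(E)$, $0\le\theta\le1$, with $C_0=I$ and $C_1=A'A^{-1}$. Then $A$ and $A'$ are conjugate by a homeomorphism fixing $0$.
\end{lemma}

Each nonzero orbit of $A$ passes through the shell between a sphere $\Sigma_A$ and its image $A\Sigma_A$. If we map $\Sigma_A$ radially to the sphere of $A'$, the conjugacy equation forces directions on $A\Sigma_A$ to be changed by $A'A^{-1}$; the path interpolates across the shell. It cannot be omitted: $2x$ and $-2x$ on $\mathbb R$ are not conjugate, since a conjugacy $h$ is monotone and fixes $0$, so that $h(1)$ and $h(2)=-2h(1)$ would have the same sign.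

\begin{proof}
Choose $\mu>1$ with $\mu\,r(A^{-1})<1$ and $\mu\,r(A'^{-1})<1$. Then $|x|_A=\sup_{n\ge0}\mu^n|A^{-n}x|$ is an equivalent norm with $|A^{-1}x|_A\le\mu^{-1}|x|_A$; define $|\cdot|_{A'}$ in the same way. Let $\Sigma_A$ be the unit sphere of $|\cdot|_A$ and $D_A=\{x:|x|_A\ge1\ge|A^{-1}x|_A\}$. For $\xi\in\Sigma_A$ and $\rho>0$, $\rho\xi\in D_A$ means $1\le\rho\le|A^{-1}\xi|_A^{-1}$, and the right-hand bound is at least $\mu$. Hence $(\xi,\theta)\mapsto\xi|A^{-1}\xi|_A^{-\theta}$ is a homeomorphism $\Sigma_A\times[0,1]\to D_A$, in which $\theta=0$ describes $\Sigma_A$ and $\theta=1$ describes $A\Sigma_A$. The same holds for $A'$. Define $\Xi\colon D_A\to D_{A'}$ by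
\[
\Xi\bigl(\xi|A^{-1}\xi|_A^{-\theta}\bigr)=\xi_\theta|A'^{-1}\xi_\theta|_{A'}^{-\theta},\qquad\xi_\theta=C_\theta\xi/|C_\theta\xi|_{A'}.
\]
This is a homeomorphism that preserves $\theta$, because $(\xi,\theta)\mapsto(\xi_\theta,\theta)$ has the continuous inverse $(\xi',\theta)\mapsto(C_\theta^{-1}\xi'/|C_\theta^{-1}\xi'|_A,\theta)$. Let $\zeta\in\Sigma_A$. Then $\Xi(\zeta)=\zeta/|\zeta|_{A'}$. The point $A\zeta$ has $\theta=1$, $\xi=A\zeta/|A\zeta|_A$ and $\xi_1=A'\zeta/|A'\zeta|_{A'}$, so
\[
\Xi(A\zeta)=\frac{A'\zeta}{|A'\zeta|_{A'}}\cdot\frac{|A'\zeta|_{A'}}{|\zeta|_{A'}}=A'\,\Xi(\zeta).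
\]

For $x\ne0$ the sequence $|A^{-n}x|_A$, $n\in\mathbb Z$, decreases strictly from $\infty$ to $0$. Therefore the sets $A^nD_A=\{|A^{-n}x|_A\ge1\ge|A^{-n-1}x|_A\}$ form a closed cover of $E\setminus0$; it is locally finite, because the conditions $|A^{N}x|_A>1>|A^{-N}x|_A$ are open; and two different members meet only for consecutive indices, in $A^nD_A\cap A^{n+1}D_A=A^{n+1}\Sigma_A$. So $\Xi(A^nx)=A'^n\Xi(x)$ for $x\in D_A$ defines a map on $E\setminus0$ with $\Xi A=A'\Xi$. It is bijective, since it matches the partitions of $E\setminus0$ into the sets $A^n(D_A\setminus A\Sigma_A)$ and $A'^n(D_{A'}\setminus A'\Sigma_{A'})$, and it is a homeomorphism by the gluing principle.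

Finally, let $x_j\in A^{n_j}D_A$. We claim that $x_j\to0$ if and only if $n_j\to-\infty$. For $x\in A^nD_A$ we have $|x|_A\le\mu^{n+1}$ if $n\le-1$; in the other direction, $|x|_A\ge1$ if $n\ge0$ and $1\le\|A\|_A^{|n|}|x|_A$ if $n<0$. This proves the claim, which also holds for $A'$. As $\Xi(A^nD_A)=A'^nD_{A'}$, setting $\Xi(0)=0$ gives a homeomorphism of $E$.
\end{proof}

By Kuiper's theorem \cite{Kuiper}, $GL(E)$ is contractible, hence path connected, when $E$ is a real or complex infinite-dimensional separable Hilbert space. There the path exists automatically.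

\begin{corollary}\label{cor:kuiper}
If $E$ is an infinite-dimensional separable Hilbert space, $A\in GL(E)$ and $\|A^{-n}\|\to0$, then $A\sim2I$ and $A^{-1}\sim\frac12I$.
\end{corollary}

To reduce a perturbation to its spectral parts we use Riesz projections. If $\sigma(S)$ misses the circle $|\lambda|=r$, then
\[
P_S=I-\frac1{2\pi}\int_0^{2\pi}re^{i\theta}(re^{i\theta}-S)^{-1}\,d\theta
\]
is a projection commuting with $S$, and the restrictions of $S$ to its range and kernel have spectra $\sigma(S)\cap\{|\lambda|>r\}$ and $\sigma(S)\cap\{|\lambda|<r\}$. In the real case complex conjugation exchanges the integrands at $\theta$ and $-\theta$, so $P_S$ is the complexification of a projection on the real space.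

\begin{lemma}\label{lem:riesz}
Let $X$ be a Banach space, $T\in GL(X)$, $\sigma(T)\cap\{|\lambda|=r\}=\emptyset$, and write $T=T_1\oplus T_2$ on $X_1\oplus X_2$, the range and kernel of $P_T$. For $S$ near $T$ there is $\Lambda_S\in GL(X)$ mapping the range and kernel of $P_S$ onto $X_1$ and $X_2$, such that $\Lambda_SS\Lambda_S^{-1}=S_1\oplus S_2$ on $X_1\oplus X_2$, with $\sigma(S_1)\subset\{|\lambda|>r\}$, $\sigma(S_2)\subset\{|\lambda|<r\}$, and $S_i\to T_i$ as $S\to T$.
\end{lemma}

\begin{proof}
For $S$ near $T$ the resolvent exists on the compact circle and converges uniformly to that of $T$, so $P_S\to P_T$. Hence $\Lambda_S=P_TP_S+(I-P_T)(I-P_S)\to I$, and $\Lambda_S$ is invertible for $S$ near $T$. From $\Lambda_SP_S=P_TP_S=P_T\Lambda_S$ we get $P_T=\Lambda_SP_S\Lambda_S^{-1}$, which commutes with $\Lambda_SS\Lambda_S^{-1}$; and $\Lambda_SS\Lambda_S^{-1}\to T$.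
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Take $r=1$ in Lemma~\ref{lem:riesz}. The operators $T_1^{-1},S_1^{-1},T_2,S_2$ have spectral radius less than $1$. Apply Lemma~\ref{lem:expanding} to the pairs $(A,A')=(T_1,S_1)$ and $(T_2^{-1},S_2^{-1})$ with the path $(1-\theta)I+\theta A'A^{-1}$, which consists of invertible operators once $\|A'A^{-1}-I\|<1$. The product of the two conjugacies conjugates $T$ to $S_1\oplus S_2$, which is linearly conjugate to $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $\dim X<\infty$ and let $T$ have an eigenvalue on $\mathbb T$. For small $\epsilon>0$ the operators $S_\pm=(1\pm\epsilon)T$ are hyperbolic, and $E_\pm=\{x:S_\pm^nx\to0\}$ is a subspace whose dimension is the number of eigenvalues of $T$, with multiplicity, of modulus $<1$ for $E_+$ and $\le1$ for $E_-$. So $\dim E_->\dim E_+$. If $T$ were structurally stable, then $S_+\sim T\sim S_-$ for small $\epsilon$. A conjugacy from $S_+$ to $S_-$ fixes $0$, the only fixed point of either, and so maps $E_+$ homeomorphically onto $E_-$. But Euclidean spaces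 of different dimensions are not homeomorphic.
\end{proof}

\section{Lyapunov forms}\label{sec:forms}

In this section $X$ is a separable Hilbert space and $S\in GL(X)$. We need \eqref{eq:D} to follow from the spectral condition and to pass from $S$ to the operator induced on $X/W$; neither is visible from \eqref{eq:D} itself, which involves a choice of $B$. Both are easy for the following condition, which says that a square-summable sequence cannot be almost an orbit:
\begin{equation}\label{eq:E}\tag{E}
\text{there is }c>0\text{ with }\sum_{n\in\mathbb Z}|x_{n+1}-Sx_n|^2\ge c^2\sum_{n\in\mathbb Z}|x_n|^2\text{ for all }(x_n)\in\ell^2(\mathbb Z,X).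
\end{equation}

\begin{lemma}\label{lem:DE}
\begin{enumerate}
\item[(a)] Conditions \eqref{eq:D} and \eqref{eq:E} are equivalent; under \eqref{eq:E} one can take $\delta=1$.
\item[(b)] If $\sigma_{ap}(S)\cap\mathbb T=\emptyset$, then \eqref{eq:E} holds.
\item[(c)] If \eqref{eq:D} holds for $S$, it holds with the same $B$ and with $\delta/2$ for all operators near $S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Assume \eqref{eq:D}. Let $x=(x_n)\in\ell^2(\mathbb Z,X)$ and $f_n=x_{n+1}-Sx_n$, and let $\|\cdot\|_2$ be the norm of $\ell^2(\mathbb Z,X)$. Expand $B(x_{n+1})=B(Sx_n+f_n)$ and sum; the left-hand side below vanishes since $\sum|B(x_n)|<\infty$: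
\[
0=\sum_n\bigl(B(x_{n+1})-B(x_n)\bigr)\ge\delta\|x\|_2^2-2\|B\|\|S\|\|x\|_2\|f\|_2-\|B\|\|f\|_2^2 .
\]
If $c>0$ satisfies $2\|B\|\|S\|c+\|B\|c^2<\delta$, then $\|f\|_2\le c\|x\|_2$ forces $x=0$. This is \eqref{eq:E}.

Assume \eqref{eq:E} and put $K=c^{-2}$. We obtain $B$ as the value of a minimization problem in which every step gains $|z_n|^2$ and every deviation from the dynamics costs $K|z_{n+1}-Sz_n|^2$; one exact step from $x$ to $Sx$ then produces the inequality \eqref{eq:D}. For finitely supported sequences $z=(z_n)_{n\ge0}$ let
\[
\mathcal F(z)=\sum_{n\ge0}\bigl(K|z_{n+1}-Sz_n|^2-|z_n|^2\bigr),\qquad V(x)=\inf\{\mathcal F(z):z_0=x\}.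
\]
Extend $z$ by $0$ to $n<0$; the only new term in \eqref{eq:E} is $|z_0|^2$, so $\mathcal F(z)\ge-K|z_0|^2$. Thus $-K|x|^2\le V(x)\le\mathcal F(x,0,0,\dots)=K|Sx|^2-|x|^2$, and $|V(x)|\le C|x|^2$ for a constant $C$. Scaling sequences gives $V(\lambda x)=|\lambda|^2V(x)$. If $z$ starts at $Sx$, then $\mathcal F(x,z_0,z_1,\dots)=\mathcal F(z)-|x|^2$; hence $V(x)\le V(Sx)-|x|^2$. It remains to show that $V$ is the form of a bounded self-adjoint operator.

Since $\mathcal F$ is quadratic, $\mathcal F(z+z')+\mathcal F(z-z')=2\mathcal F(z)+2\mathcal F(z')$. Taking infima over $z_0=x$, $z_0'=x'$ gives $V(x+x')+V(x-x')\le2V(x)+2V(x')$. For the pair $x+x'$, $x-x'$ this reads $4V(x)+4V(x')\le2V(x+x')+2V(x-x')$. So $V$ satisfies the parallelogram law. Put $b(x,y)=\frac14(V(x+y)-V(x-y))$; it is symmetric, $b(x,x)=V(x)$ and $b(0,y)=0$. The parallelogram law applied to the pairs $x\pm y$, $x'\pm y$ gives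
\begin{align*}
4b(x,y)+4b(x',y)&=\tfrac12\bigl(V(x+x'+2y)+V(x-x')\bigr)-\tfrac12\bigl(V(x+x'-2y)+V(x-x')\bigr)\\
&=2b(x+x',2y).
\end{align*}
With $x'=0$ this says $2b(x,2y)=4b(x,y)$, so $b(x,y)+b(x',y)=b(x+x',y)$. Thus $b$ is additive, hence $\mathbb Q$-linear, in each variable. Also $|b(x,y)|\le\frac C2(|x|^2+|y|^2)\le C$ for $|x|,|y|\le1$, so $|b(x,y)|\le C/n$ for $|x|\le1/n$, $|y|\le1$; therefore $b$ is continuous in each variable, real bilinear and bounded. There is a bounded real-linear $B$ with $b(x,y)=\operatorname{Re}\langle Bx,y\rangle=\operatorname{Re}\langle x,By\rangle$. In the complex case $V(ix)=V(x)$ gives $b(ix,iy)=b(x,y)$, that is, $\operatorname{Re}\langle B(ix),iy\rangle=\operatorname{Re}\langle iBx,iy\rangle$ for all $y$; so $B$ is complex linear, and replacing $y$ by $iy$ in the symmetry relation gives $B=B^*$. In both cases $V(x)=\langle Bx,x\rangle$.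

(b) In the real case pass to the complexification, normed by $|x+iy|^2=|x|^2+|y|^2$. The function $\lambda\mapsto\inf_{|x|=1}|(\lambda-S)x|$ is $1$-Lipschitz and positive on $\mathbb T$, hence at least some $c>0$. For finitely supported $(x_n)$ put $\hat x(\lambda)=\sum x_n\lambda^{-n}$; then $\sum_n(x_{n+1}-Sx_n)\lambda^{-n}=(\lambda-S)\hat x(\lambda)$, and Parseval's identity on both sides of $|(\lambda-S)\hat x(\lambda)|^2\ge c^2|\hat x(\lambda)|^2$ gives \eqref{eq:E}. The general case follows by density.

(c) $|B(S'x)-B(Sx)|\le\|B\|\,\|S'-S\|\,(\|S'\|+\|S\|)\,|x|^2$.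
\end{proof}

\begin{lemma}\label{lem:W}
Assume \eqref{eq:D}. Then $W^s=W^s(S)$ and $W^u=W^u(S)$ are closed subspaces with $SW^s=W^s$ and $SW^u=W^u$; $\|S^n|_{W^s}\|\to0$ and $\|S^{-n}|_{W^u}\|\to0$ exponentially; $W^s\cap W^u=0$; and $W=W^u\oplus W^s$ is closed.
\end{lemma}

\begin{proof}
Both sets are subspaces mapped onto themselves by $S$, since adding or removing one term does not affect boundedness of a sequence. Let $M=\|B\|/\delta$. Summing \eqref{eq:D} gives $\delta\sum_{0\le n<N}|S^nx|^2\le B(S^Nx)-B(x)$. For $x\in W^s$ the right-hand side is bounded, so $S^Nx\to0$ and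
\[
\delta|x|^2\le\delta\sum_{n\ge0}|S^nx|^2\le-B(x)\le\|B\||x|^2 .
\]
So $W^s=\{x:\sum_{0\le n<N}|S^nx|^2\le M|x|^2\text{ for all }N\}$ is closed. Applying the inequality to $S^ix$ gives $|S^nx|^2\le M|S^ix|^2$ for $0\le i\le n$; summing over $0\le i<n$ gives $n|S^nx|^2\le M^2|x|^2$. Hence $\|S^n|_{W^s}\|\to0$. For $x\in W^u$, summing \eqref{eq:D} backward gives $0\le\delta\sum_{n\ge1}|S^{-n}x|^2\le B(x)\le\|B\||x|^2$. So $W^u$ is closed, $|S^{-n}x|^2\le M|S^{-i}x|^2$ for $0\le i<n$, and summing over $1\le i<n$ gives $(n-1)|S^{-n}x|^2\le M^2|x|^2$.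

Suppose that $x_j\in W^s$, $z_j\in W^u$, $|x_j|+|z_j|=1$ and $x_j+z_j\to0$. Then $|x_j|\to\frac12$ and $B(z_j)-B(-x_j)\to0$, whereas $B(z_j)-B(x_j)\ge\delta|x_j|^2\to\delta/4$. This is a contradiction, so $|x+z|\ge c'(|x|+|z|)$ on $W^s\times W^u$ for some $c'>0$, which gives the last two claims.
\end{proof}

Assume \eqref{eq:D} and let $Y=W^\perp$. With respect to $X=W\oplus Y$,
\[
S(w,y)=(S_Ww+Jy,\ Ry),\qquad S_W=S|_W=S_u\oplus S_s,
\]
where $J\colon Y\to W$ is bounded, with components $J_u,J_s$. The operator $R$ represents the operator induced by $S$ on $X/W$; since $SW=W$, $R\in GL(Y)$. The next lemma says that $R$ has the two properties (i) and (iii) that we found for $U$.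

\begin{lemma}\label{lem:R}
The operator $R$ satisfies \eqref{eq:E}. If $\sum_{n\ge0}|R^ny|^2<\infty$ or $\sum_{n\le0}|R^ny|^2<\infty$, then $y=0$.
\end{lemma}

\begin{proof}
For $f\in\ell^2(\mathbb Z,W)$ with components $f^u_n,f^s_n$ put
\[
w_n=\sum_{i<n}S_s^{\,n-1-i}f_i^s-\sum_{i\ge n}S_u^{\,n-1-i}f_i^u .
\]
By Lemma~\ref{lem:W} the norms $|w_n|$ are dominated by the convolution of a summable sequence with $(|f_i|)$, so $w\in\ell^2(\mathbb Z,W)$; and $w_{n+1}-S_Ww_n=f_n$, because in each sum all terms cancel except the one with $i=n$.

Given $(y_n)\in\ell^2(\mathbb Z,Y)$, take $f_n=Jy_n$ and $x_n=w_n+y_n$. Then $x_{n+1}-Sx_n=y_{n+1}-Ry_n$ and $|x_n|\ge|y_n|$, so \eqref{eq:E} for $S$ implies \eqref{eq:E} for $R$.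

Let $y_n=R^ny$ be square summable over $n\ge0$. Take $f_n=Jy_n$ for $n\ge0$ and $f_n=0$ for $n<0$. Then $x_n=w_n+y_n$, $n\ge0$, is a square-summable forward orbit of $S$, so $x_0\in W^s$ and $y=x_0-w_0\in W\cap Y=0$. If $y_n$ is square summable over $n\le0$, take $f_n=Jy_n$ for $n<0$ and $f_n=0$ for $n\ge0$; then $x_{n+1}=Sx_n$ for $n<0$, so $x_0\in W^u$ and again $y=0$.
\end{proof}

\section{Clocks and the splitting of $S$}\label{sec:clocks}

In this section and in Section~\ref{sec:cells} we keep the notation of Section~\ref{sec:forms}, assume $Y\ne0$, and regard all spaces as real Hilbert spaces, with the real part of the inner product. By Lemmas~\ref{lem:R} and \ref{lem:DE}(a) we fix a new form $B=B^*$ on $Y$ with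
\begin{equation}\label{eq:lyap}
B(Ry)-B(y)\ge|y|^2\qquad(y\in Y).
\end{equation}
For the saddle we used $B(L_G^{-t}g)$ for real $t$. A general $R$ has only integer powers, so we interpolate linearly, which keeps the functions quadratic:
\[
B_n(y)=B(R^{-n}y),\qquad B_{n+\theta}=(1-\theta)B_n+\theta B_{n+1}\qquad(n\in\mathbb Z,\ 0\le\theta\le1).
\]
The symmetric operator of the form $B_t$ is also written $B_t$.

\begin{lemma}\label{lem:forms}
\begin{enumerate}
\item[(a)] The function $(t,y)\mapsto B_t(y)$ is continuous, $B_t(Ry)=B_{t-1}(y)$, and for $y\ne0$ the map $t\mapsto B_t(y)$ is a strictly decreasing homeomorphism of $\mathbb R$.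
\item[(b)] $\dim Y=\infty$, and for all integers $i$ and $d\ge1$ the form $B_i$ is positive definite on some $d$-dimensional subspace and negative definite on another.
\item[(c)] There is $\eta\in(0,1]$ with
\begin{equation}\label{eq:eta}
\ker(\eta B_i+B_j)=0\quad\text{for all integers }i<j.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Continuity and the shift relation follow from the definition. By \eqref{eq:lyap}, $B_n(y)-B_{n+1}(y)\ge|R^{-n-1}y|^2\ge\|R^{n+1}\|^{-2}|y|^2$, which gives strict monotonicity. Summing, $B_{-N}(y)-B_0(y)\ge\sum_{0\le n<N}|R^ny|^2$ and $B_0(y)-B_N(y)\ge\sum_{1\le n\le N}|R^{-n}y|^2$, and both sums diverge for $y\ne0$ by Lemma~\ref{lem:R}.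

(b) Let $F\subset Y$ be a finite-dimensional subspace. By (a) the open sets $\{B_{-n}>0>B_n\}$ increase with $n$ and cover $Y\setminus0$, so one of them contains the compact unit sphere of $F$. Since $B_i(R^{i+n}y)=B_{-n}(y)$ and $B_i(R^{i-n}y)=B_n(y)$, the form $B_i$ is positive definite on $R^{i+n}F$ and negative definite on $R^{i-n}F$. If $\dim Y$ were finite, $F=Y\ne0$ would make $B_i$ both positive and negative definite on $Y$.

(c) Fix $k\ge1$ and let $x,x'$ be nonzero vectors in the kernels of $\eta B_0+B_k$ and $\eta'B_0+B_k$, with $\eta\ne\eta'$. By symmetry $\langle B_kx,x'\rangle$ equals both $-\eta\langle B_0x,x'\rangle$ and $-\eta'\langle B_0x,x'\rangle$, so $\langle B_0x,x'\rangle=\langle B_kx,x'\rangle=0$. Thus $x,x'$ are orthogonal for the inner product $\langle(B_0-B_k)\cdot,\cdot\rangle$, which is equivalent to the given one by the estimate in (a). As $Y$ is separable, only countably many $\eta$ give a nonzero kernel. Choose $\eta\in(0,1]$ outside these sets for all $k\ge1$, and note that $\eta B_i+B_j=(R^{-i})^*(\eta B_0+B_{j-i})R^{-i}$.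
\end{proof}

Fix $\eta$ as in (c). It replaces the level $-1$ of the saddle by a generic level $-\eta$; condition \eqref{eq:eta} will make the hypersurfaces $\{B_i=1\}$ and $\{B_j=-\eta\}$ transverse (Lemma~\ref{lem:cells}). For $y\ne0$ define real numbers $\alpha(y)<\tau(y)<\beta(y)$ by
\[
B_{\alpha(y)}(y)=1,\qquad B_{\tau(y)}(y)=0,\qquad B_{\beta(y)}(y)=-\eta .
\]
By monotonicity, for every $t\in\mathbb R$,
\begin{equation}\label{eq:dict}
\alpha(y)\ge t\iff B_t(y)\ge1,\qquad\beta(y)\ge t\iff B_t(y)\ge-\eta,
\end{equation}
and the same holds with $\ge$ replaced throughout by $>$, $=$, $\le$ or $<$. The strict versions show that $\alpha,\beta$ are continuous on $Y\setminus0$, and so is $\tau$. All three increase by $1$ under $y\mapsto Ry$. The clock $\tau$ is constant on rays and does not see the size of $y$; the pair $(\alpha,\beta)\colon Y\setminus0\to\Omega$ does, exactly as in Lemma~\ref{lem:saddle}.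

\begin{lemma}\label{lem:zero}
Let $y_j\in Y\setminus0$. Then $y_j\to0$ if and only if $\alpha(y_j)\to-\infty$ and $\beta(y_j)\to+\infty$.
\end{lemma}

\begin{proof}
If $y_j\to0$, then for each integer $n$ eventually $-\eta<B_n(y_j)<1$, that is, $\alpha(y_j)<n<\beta(y_j)$. Conversely, let $\alpha(y)<-N$ and $\beta(y)>N$ with $N\ge2$. Then $-\eta<B(R^iy)<1$ for $|i|\le N$, and summing \eqref{eq:lyap} gives $\sum_{i=-N}^{N-1}|R^iy|^2\le1+\eta$. If $B(y)\ge0$, then for $i\ge1$ we have $\|B\||R^iy|^2\ge B(R^iy)\ge B(Ry)\ge|y|^2$, so $(N-1)|y|^2\le(1+\eta)\|B\|$. If $B(y)\le0$, then for $i\ge1$ we have $-\|B\||R^{-i}y|^2\le B(R^{-i}y)\le B(R^{-1}y)\le-|R^{-1}y|^2\le-\|R\|^{-2}|y|^2$, so $N|y|^2\le(1+\eta)\|B\|\|R\|^2$. In both cases $|y|^2\le\mathrm{const}/(N-1)$.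
\end{proof}

The next lemma says that every reading of the two clocks occurs in infinitely many independent directions. It is what will make the pieces of $Y\setminus0$ contractible.

\begin{lemma}\label{lem:range}
For every closed subspace $M\subset Y$ of finite codimension and every $(\alpha_0,\beta_0)\in\Omega$ there is $y\in M\setminus0$ with $(\alpha(y),\beta(y))=(\alpha_0,\beta_0)$.
\end{lemma}

\begin{proof}
For each integer $i$, Lemma~\ref{lem:forms}(b) gives subspaces of dimension $\operatorname{codim}M+1$ on which $B_i$ is negative, respectively positive, definite. They meet $M\setminus0$, in points with $\tau<i$, respectively $\tau>i$. So $\tau$ is unbounded above and below on $M\setminus0$.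

Fix $y\ne0$ and let $\chi$ be the inverse of $t\mapsto B_t(y)$. As $B_t(\rho y)=\rho^2B_t(y)$, we have $\alpha(\rho y)=\chi(\rho^{-2})$, $\tau(\rho y)=\chi(0)$ and $\beta(\rho y)=\chi(-\eta\rho^{-2})$ for $\rho>0$. Hence $d(y,\rho)=\beta(\rho y)-\alpha(\rho y)$ decreases strictly from $\infty$ to $0$ in $\rho$, and takes the value $\ell=\beta_0-\alpha_0$ at a unique $\rho(y)$. The function $\rho(\cdot)$ is continuous, since $\rho(y)>\rho$ means $d(y,\rho)>\ell$ and $\rho(y)<\rho$ means $d(y,\rho)<\ell$. Then $\hat\alpha(y)=\alpha(\rho(y)y)$ is continuous on the connected set $M\setminus0$ and $\tau-\ell<\hat\alpha<\tau$. So $\hat\alpha$ takes every real value; if $\hat\alpha(y)=\alpha_0$, then $\rho(y)y$ is the required point.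
\end{proof}

We now remove the coupling term $J$.

\begin{proposition}\label{prop:split}
$S$ is conjugate to $S_u\times S_s\times R$ on $W^u\times W^s\times Y$.
\end{proposition}

If $\phi\colon Y\to W$ is continuous and
\begin{equation}\label{eq:cohom}
\phi(Ry)=S_W\phi(y)+Jy\qquad(y\in Y),
\end{equation}
then $h(w,y)=(w+\phi(y),y)$ is a homeomorphism with $h(S_Ww,Ry)=Sh(w,y)$. The unstable component of \eqref{eq:cohom} has the formal solution $-\sum_{i\ge0}S_u^{-i-1}J_uR^iy$, but nothing prevents $R^iy$ from growing faster than $S_u^{-i}$ decays. We therefore stop the series after finitely many terms. Equation \eqref{eq:cohom} survives if the stopping time drops by $1$ under $R$, and continuity at $0$ requires that small vectors be stopped late, but before their orbits become large. The function $-\alpha(y)$, the time left until the orbit reaches the level $B=1$, has all these properties; for the stable component time is reversed and $\beta$ takes its place.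

\begin{proof}
For $i\in\mathbb Z$ let $\gamma_i(y)=S_W^{-i-1}JR^iy$; then $\gamma_{i-1}(Ry)=S_W\gamma_i(y)$. Define $\phi_n$ for $n\in\mathbb Z$ by $\phi_0=0$ and $\phi_{n+1}=\phi_n-\gamma_n$, so that $\phi_n=-\sum_{0\le i<n}\gamma_i$ for $n\ge0$ and $\phi_n=\sum_{n\le i<0}\gamma_i$ for $n<0$, and put $\phi_{n+\theta}=\phi_n-\theta\gamma_n$ for $0\le\theta\le1$. The function $t\mapsto\phi_{t-1}(Ry)-S_W\phi_t(y)$ is continuous, and on $[n,n+1]$ it is affine with slope $-\gamma_{n-1}(Ry)+S_W\gamma_n(y)=0$. At $t=1$ it equals $S_W\gamma_0(y)=Jy$. Hence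
\[
\phi_{t-1}(Ry)=S_W\phi_t(y)+Jy\qquad(t\in\mathbb R,\ y\in Y).
\]
Let $\phi_t^u,\phi_t^s$ be the components of $\phi_t$, and set $\phi(y)=\phi^u_{-\alpha(y)}(y)+\phi^s_{-\beta(y)}(y)$ for $y\ne0$, $\phi(0)=0$. Since $-\alpha(Ry)=-\alpha(y)-1$ and $-\beta(Ry)=-\beta(y)-1$, equation \eqref{eq:cohom} holds in each component. As $\phi_t(y)$ is jointly continuous, $\phi$ is continuous on $Y\setminus0$.

Let $y\to0$, $y\ne0$. By Lemma~\ref{lem:zero} we may assume $|B(y)|\le1$, $\alpha(y)<-1$ and $\beta(y)>1$. Put $n=\lfloor-\alpha(y)\rfloor\ge1$. The unstable term is a combination of $\gamma_0^u(y),\dots,\gamma_n^u(y)$ with coefficients in $[-1,0]$. For $0\le i\le n-1$ we have $-(i+1)\ge\alpha(y)$, so $B(R^{i+1}y)\le1$ by \eqref{eq:dict}, while $B(R^iy)\ge B(y)\ge-1$; thus $|R^iy|^2\le2$ by \eqref{eq:lyap}, and $|R^ny|\le\sqrt2\,\|R\|$. With $K=\sqrt2\max(1,\|R\|,\|R^{-1}\|)$,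
\[
|\phi^u_{-\alpha(y)}(y)|\le\|J_u\|\sum_{i\ge0}\|S_u^{-i-1}\|\min(|R^iy|,K).
\]
Each term tends to $0$ as $y\to0$ and $\sum\|S_u^{-i}\|<\infty$, so the sum tends to $0$ by dominated convergence. Put $m=\lceil\beta(y)\rceil\ge2$. The stable term is a combination of $\gamma^s_{-l}(y)=S_s^{\,l-1}J_sR^{-l}y$, $1\le l\le m$, with coefficients in $[0,1]$. For $1\le l\le m-1$ we have $l\le\beta(y)$, so $B(R^{-l}y)\ge-\eta$, while $B(R^{-l+1}y)\le B(y)\le1$; thus $|R^{-l}y|^2\le1+\eta\le2$, and $|R^{-m}y|\le\sqrt2\,\|R^{-1}\|$. So the stable term is bounded by $\|J_s\|\sum_{l\ge1}\|S_s^{\,l-1}\|\min(|R^{-l}y|,K)$, which tends to $0$ for the same reason.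
\end{proof}

\section{Regions in Hilbert manifolds}\label{sec:top}

From here on $\ell^2$ is the real space. An \emph{$\ell^2$-manifold} is a separable metrizable space in which every point has a neighborhood homeomorphic to an open subset of $\ell^2$. A set is \emph{homotopically trivial} if every continuous map of a sphere $S^j$, $j\ge0$, into it extends to the closed ball $\mathbb B^{j+1}$. A closed subset $K$ of a space $E$ has \emph{Property Z} in $E$ if for every nonempty homotopically trivial open set $V\subset E$ the set $V\setminus K$ is nonempty and homotopically trivial. We use four published theorems.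
\begin{enumerate}
\item[(T1)] (Klee \cite{Klee}) $[0,\infty)\times\ell^2$ is homeomorphic to $\ell^2$.
\item[(T2)] (Henderson and Schori \cite{HS}, Henderson \cite{Henderson}) Two $\ell^2$-manifolds of the same homotopy type are homeomorphic. In particular, a contractible one is homeomorphic to $\ell^2$.
\item[(T3)] (Anderson \cite{Anderson}) If $E$ is homeomorphic to $\ell^2$, every homeomorphism between two closed sets with Property Z in $E$ extends to a homeomorphism of $E$ onto itself.
\item[(T4)] (Palais \cite{Palais}) Metrizable Hilbert manifolds have the homotopy type of CW complexes. Hence, by Whitehead's theorem, a nonempty homotopically trivial one is contractible.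
\end{enumerate}
By (T1) a manifold with boundary is a manifold without boundary. The former boundary is still special, in that everything can be pushed off it; this is what Property Z records. We shall build homeomorphisms cell by cell, extending them from the boundary of a cell to the cell, and we need a class of cells for which (T2) and (T3) apply.

\begin{definition}
Let $\mathcal N$ be a separable metrizable smooth manifold modeled on an infinite-dimensional Hilbert space and let $\varphi_1,\dots,\varphi_q$ be smooth functions on $\mathcal N$. For $x\in C=\{\varphi_i\ge0\text{ for all }i\}$ let $I(x)=\{i:\varphi_i(x)=0\}$ be the set of \emph{active} indices. We call $C$ a \emph{regular region} if at each $x\in C$ the differentials $d\varphi_i(x)$, $i\in I(x)$, are linearly independent, and we put $\operatorname{int}C=\{\varphi_i>0\text{ for all }i\}$, $\partial C=C\setminus\operatorname{int}C$.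
\end{definition}

\begin{lemma}\label{lem:region}
A regular region $C$ is an $\ell^2$-manifold, the closed set $\partial C$ has Property Z in $C$, and the inclusion $\operatorname{int}C\to C$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
\emph{Charts.} Let $x_0\in C$ have $j$ active indices. By independence and the inverse function theorem, a neighborhood of $x_0$ in $\mathcal N$ on which the inactive functions are positive is mapped diffeomorphically onto an open subset of $\mathbb R^j\times\ell^2$ with the active functions as first $j$ coordinates. Its intersection with $C$ becomes a relatively open subset of $[0,\infty)^j\times\ell^2$, which is homeomorphic to $\ell^2$ by (T1) applied $j$ times.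

\emph{An inward vector field.} For $x\in C$ choose a tangent vector $v$ with $d\varphi_i(x)v=1$ for $i\in I(x)$, extend it to a smooth field $\xi_x$ on a neighborhood $\mathcal U_x$ of $x$ in $\mathcal N$, and shrink $\mathcal U_x$ so that on it $d\varphi_i(\xi_x)>0$ for $i\in I(x)$ and $\varphi_i>0$ for $i\notin I(x)$. Separable Hilbert manifolds admit smooth partitions of unity; use one subordinate to $(\mathcal U_x)$ to combine the $\xi_x$ into a smooth field $\xi$ on $\bigcup_x\mathcal U_x$. If $p\in C\cap\mathcal U_x$ and $\varphi_i(p)=0$, then $i\in I(x)$. So $d\varphi_i(\xi)(p)$ is a convex combination of positive numbers whenever $p\in C$ and $i\in I(p)$. Let $\Phi_t$ be the local flow of $\xi$.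

\emph{Pushing inward.} Each $x_0\in C$ has a neighborhood $V_{x_0}$ in $C$ and a time $t_{x_0}\in(0,1]$ such that $\Phi_t(x)$ is defined and lies in $\operatorname{int}C$ for $x\in V_{x_0}$, $0<t\le t_{x_0}$. Indeed, for $i\in I(x_0)$ the derivative $\frac{d}{dt}\varphi_i(\Phi_tx)=d\varphi_i(\xi)(\Phi_tx)$ is positive for $(t,x)$ near $(0,x_0)$, so $\varphi_i(\Phi_tx)>\varphi_i(x)\ge0$; and for $i\notin I(x_0)$, $\varphi_i>0$ near $x_0$. Let $(\lambda_\iota)$ be a locally finite continuous partition of unity on $C$ with $\{\lambda_\iota>0\}\subset V_{x_\iota}$, and let $\varsigma=\sum_\iota\lambda_\iota t_{x_\iota}\colon C\to(0,1]$. At $p\in C$ the average $\varsigma(p)$ is at most $t_{x_\iota}$ for some $\iota$ with $\lambda_\iota(p)>0$, so $\Phi_t(p)\in\operatorname{int}C$ for $0<t\le\varsigma(p)$. Hence $h_\theta(x)=\Phi_{\theta\varsigma(x)}(x)$, $0\le\theta\le1$, is a homotopy in $C$ with $h_0=\mathrm{id}$ and $h_\theta(C)\subset\operatorname{int}C$ for $\theta>0$. It preserves $\operatorname{int}C$ at all times, so $h_1\colon C\to\operatorname{int}C$ is a homotopy inverse of the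 inclusion.

\emph{Property Z.} Let $V\subset C$ be open, nonempty and homotopically trivial. For $x\in V$ and small $\theta>0$, $h_\theta(x)\in V\setminus\partial C$. Let $f\colon S^j\to V\setminus\partial C$ be continuous and let $\bar f\colon\mathbb B^{j+1}\to V$ extend it. By compactness there is $\theta_0>0$ with $h_\theta\circ\bar f(\mathbb B^{j+1})\subset V$ for $0\le\theta\le\theta_0$. Then $h_{\theta_0}\circ\bar f$ maps the ball into $V\setminus\partial C$, and $h_\theta\circ f$, $0\le\theta\le\theta_0$, is a homotopy in $V\setminus\partial C$ from $f$ to $h_{\theta_0}\circ f$. Using the homotopy on an outer shell of the ball and $h_{\theta_0}\circ\bar f$ inside, we extend $f$ to the ball within $V\setminus\partial C$.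
\end{proof}

\begin{corollary}\label{cor:extend}
If $C,C'$ are regular regions with contractible interiors, every homeomorphism $\partial C\to\partial C'$ extends to a homeomorphism $C\to C'$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:region} and (T2), both regions are homeomorphic to $\ell^2$. Property Z is topological, so these homeomorphisms carry $\partial C$ and $\partial C'$ to closed sets with Property Z in $\ell^2$, and (T3) applies.
\end{proof}

Our regions are cut out by quadratic inequalities. They are far from convex, but the values of the forms range over a convex set, and along a quarter circle between two vectors that are orthogonal for all the forms these values move on a segment.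

\begin{lemma}\label{lem:convex}
Let $B^1,\dots,B^N$ be bounded quadratic forms on an infinite-dimensional separable real Hilbert space $E$, let $\mathcal Q\subset\mathbb R^N$ be open and convex, and let $O=\{y\in E:(B^1(y),\dots,B^N(y))\in\mathcal Q\}$. If $O$ meets every closed subspace of finite codimension, then $O$ is contractible.
\end{lemma}

\begin{proof}
Let $f\colon S^j\to O$ be continuous and choose $\rho>0$ such that the $\rho$-neighborhood of the compact set $f(S^j)$ lies in the open set $O$. Triangulate $S^j$ so finely that $f$ maps each simplex to a set of diameter less than $\rho$, and let $f'$ be affine on each simplex and equal to $f$ at the vertices. Then $|f'-f|<\rho$, so the straight-line homotopy from $f$ to $f'$ stays in $O$, and $f'$ takes values in a finite-dimensional subspace $F$. Choose $y^*\in O$ orthogonal to $B^1F+\dots+B^NF$. For $z\in F$,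
\[
B^i(\cos\theta\,z+\sin\theta\,y^*)=\cos^2\theta\,B^i(z)+\sin^2\theta\,B^i(y^*),
\]
so $\cos\theta\,f'+\sin\theta\,y^*$, $0\le\theta\le\pi/2$, is a homotopy in $O$ from $f'$ to a constant. Thus $f$ extends to the ball, and (T4) applies to $O$.
\end{proof}

With $N=1$, $B^1=|\cdot|^2$, $\mathcal Q=(0,\infty)$ we see that $E\setminus0\cong\Sigma_E\times(0,\infty)$ is contractible, and hence so is the sphere $\Sigma_E$. Spheres are $\ell^2$-manifolds, so by (T2):
\begin{equation}\label{eq:spheres}
\Sigma_E\times\Sigma_{E'}\cong\ell^2\quad\text{for infinite-dimensional separable real Hilbert spaces }E,E'.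
\end{equation}
The simplest use of Corollary~\ref{cor:extend} shows that a point can be deleted without trace.

\begin{corollary}\label{cor:point}
Let $G$ be an infinite-dimensional separable real Hilbert space. There is a homeomorphism $\omega\colon G\setminus0\to G$ that is the identity on $\{|g|\ge1\}$ and maps $\{0<|g|\le1\}$ onto $\{|g|\le1\}$.
\end{corollary}

\begin{proof}
The function $\varphi=1-|g|^2$ defines a regular region in $\mathcal N=G\setminus0$, the punctured closed ball, and one in $\mathcal N=G$, the closed ball. The interiors are $\Sigma_G\times(0,1)$ and the open ball, both contractible, and the common boundary is $\Sigma_G$. Extend the identity of $\Sigma_G$ by Corollary~\ref{cor:extend}, and use the identity outside the ball.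
\end{proof}

\section{The normal form of $R$}\label{sec:cells}

For the saddle, the clocks are the projection of a product $\Omega\times\Sigma_G\times\Sigma_G\cong\Omega\times\ell^2$. For $R$ we do not show that $(\alpha,\beta)\colon Y\setminus0\to\Omega$ is such a projection: the transversality condition \eqref{eq:eta} came from a countability argument and is available only for integer times. So we cut $\Omega$ along the lines $\alpha\in\mathbb Z$ and $\beta\in\mathbb Z$ and ask only for a homeomorphism $Y\setminus0\to\Omega\times\ell^2$ that respects the cells. An error of one unit in each clock does not affect the criterion of Lemma~\ref{lem:zero}.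

The cells are taken closed in $\Omega$. The shift $\mathsf s$ permutes them, and every cell is $\mathsf s^n\Delta$ for exactly one $n\in\mathbb Z$ and one \emph{representative} $\Delta$ in the following list (Figure~\ref{fig:cells}): the vertices $(0,k)$, $k\ge1$; the vertical edges $(\{0\}\times[k,k+1])\cap\Omega$, $k\ge0$; the horizontal edges $([0,1]\times\{k\})\cap\Omega$, $k\ge1$; the $2$-cells $([0,1]\times[k,k+1])\cap\Omega$, $k\ge0$. For a cell $\Delta$ let $\partial\Delta$ be the union of the finitely many cells properly contained in it. The cells form a locally finite closed cover of $\Omega$, and the sets $\Delta\setminus\partial\Delta$ partition $\Omega$. Put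
\[
\widehat\Delta=(\alpha,\beta)^{-1}(\Delta),\qquad\partial\widehat\Delta=(\alpha,\beta)^{-1}(\partial\Delta);\qquad\text{then }R\widehat\Delta=\widehat{\mathsf s\Delta}.
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\fill[gray!20] (0,0)--(1,1)--(1,3.5)--(0,3.5)--cycle;
\draw[dashed] (-1.5,-1.5)--(3.5,3.5) node[below right]{$\alpha=\beta$};
\foreach \x in {-1,0,1,2,3}{\draw (\x,\x)--(\x,3.5); \draw (-1.5,\x)--(\x,\x); \node[left] at (-1.5,\x){$\beta=\x$};}
\draw[very thick] (0,0)--(0,3.5);
\foreach \x in {1,2,3}{\draw[very thick] (0,\x)--(1,\x); \fill (0,\x) circle (2.2pt);}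
\foreach \x in {-1,0,1,2,3}{\draw[fill=white] (\x,\x) circle (1.8pt);}
\draw[->,thick] (0.5,1.5)--(1.5,2.5) node[right]{$\mathsf s$};
\node[above] at (0,3.5){$\alpha=0$};
\node[above] at (1,3.5){$1$};
\end{tikzpicture}
\caption{The half-plane $\Omega=\{\alpha<\beta\}$ cut along integer lines. The black vertices, thick edges and shaded $2$-cells represent the cells modulo the shift $\mathsf s(\alpha,\beta)=(\alpha+1,\beta+1)$. The diagonal, including the hollow points, is not in $\Omega$; so the lowest $2$-cell is a triangle without its hypotenuse and the next one is a square without a corner.}\label{fig:cells}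
\end{figure}

\begin{lemma}\label{lem:cells}
Let $\Delta$ be a representative cell.
\begin{enumerate}
\item[(i)] If $\Delta$ is a vertex, $\widehat\Delta$ is homeomorphic to $\ell^2$.
\item[(ii)] If $\Delta$ is an edge or a $2$-cell, then $\widehat\Delta$ and $\Delta\times\ell^2$ are regular regions with contractible interiors and with boundaries $\partial\widehat\Delta$ and $\partial\Delta\times\ell^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:dict}, $\widehat\Delta=\{B_0=1,\ B_k=-\eta\}$. Let $D=\eta B_0+B_k$, which vanishes on $\widehat\Delta$. Conversely, let $y\ne0$ and $D(y)=0$. Then $B_0(y)>0$, since otherwise $B_k(y)=-\eta B_0(y)\ge0\ge B_0(y)$, contradicting $B_k(y)<B_0(y)$. So the ray through $y$ meets $\widehat\Delta$ in exactly one point, $y/\sqrt{B_0(y)}$. Since $\ker D=0$ by \eqref{eq:eta}, the spectral theorem gives an orthogonal decomposition $Y=Y_+\oplus Y_-$ with $D(y)=D_+(y_+)-D_-(y_-)$, where $D_\pm$ are continuous forms that are positive off $0$. We have $(1+\eta)B_k\le D\le(1+\eta)B_0$. A subspace on which $B_k$ is positive definite projects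 injectively to $Y_+$, and one on which $B_0$ is negative definite projects injectively to $Y_-$; so $\dim Y_\pm=\infty$ by Lemma~\ref{lem:forms}(b). On $\widehat\Delta$ we have $D_+(y_+)=D_-(y_-)$, so $y_+\ne0\ne y_-$, and we can define $\widehat\Delta\to\Sigma_{Y_+}\times\Sigma_{Y_-}$ by $y\mapsto(y_+/|y_+|,y_-/|y_-|)$. Given $(\xi_+,\xi_-)$, a vector $p\xi_++q\xi_-$ with $p,q>0$ satisfies $D=0$ if and only if it is a positive multiple of $z=D_+(\xi_+)^{-1/2}\xi_++D_-(\xi_-)^{-1/2}\xi_-$. So $(\xi_+,\xi_-)\mapsto z/\sqrt{B_0(z)}$ is a continuous inverse, and \eqref{eq:spheres} gives the claim.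

(ii) \emph{Description.} By \eqref{eq:dict}, $\widehat\Delta$ is defined in a set $\mathcal N$ by the following inequalities:
\[
\begin{array}{lll}
\text{cell}&\mathcal N&\text{inequalities}\\[2pt]
\text{vertical edge}&\{B_0=1\}&B_k\ge-\eta,\quad B_{k+1}\le-\eta\\
\text{horizontal edge}&\{B_k=-\eta\}&B_0\ge1,\quad B_1\le1\\
\text{$2$-cell}&Y\setminus0&B_0\ge1,\quad B_1\le1,\quad B_k\ge-\eta,\quad B_{k+1}\le-\eta
\end{array}
\]
For the lowest cell of each kind we omit the inequalities that $\alpha<\beta$ makes automatic and strict: $B_0\ge-\eta$ for the vertical edge with $k=0$; $B_1\le1$ for the horizontal edge with $k=1$; both of these for the $2$-cell with $k=0$. Translating back by \eqref{eq:dict}, an inequality is active at $y\in\widehat\Delta$ exactly when the corresponding clock is at an endpoint of its interval, that is, when $y\in\partial\widehat\Delta$.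

\emph{Regularity.} The gradient of the form $B_i$ at $y$ is $2B_iy$. It is nonzero where $B_i(y)=1$ or $B_i(y)=-\eta$, because $\langle B_iy,y\rangle\ne0$ there; so each $\mathcal N$ is a smooth manifold modeled on $\ell^2$. At a point $y$ the equation $B_i(y)=1$ holds for at most one integer, $i=\alpha(y)$, and $B_j(y)=-\eta$ for at most one, $j=\beta(y)$; if both hold, then $i<j$. In that case suppose $\lambda_1B_iy+\lambda_2B_jy=0$. Pairing with $y$ gives $\lambda_1=\eta\lambda_2$, so $\lambda_2(\eta B_i+B_j)y=0$, and $\lambda_1=\lambda_2=0$ by \eqref{eq:eta}. For a $2$-cell this is the required independence. For an edge at most one inequality is active, and its gradient is independent of the normal to $\mathcal N$, so its differential on $\mathcal N$ is nonzero.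

\emph{Interiors.} For a $2$-cell let $O=\operatorname{int}\widehat\Delta$, defined by the strict inequalities. For an edge let $O$ be the union of the open rays through $\operatorname{int}\widehat\Delta$. For a vertical edge, every $y$ with $B_0(y)>0$ has exactly one positive multiple in $\mathcal N$, depending continuously on $y$, so
\[
O=\{B_0>0,\ B_k+\eta B_0>0>B_{k+1}+\eta B_0\}\cong(0,\infty)\times\operatorname{int}\widehat\Delta;
\]
for a horizontal edge, scaling the vectors with $B_k(y)<0$ to $B_k=-\eta$ gives
\[
O=\{B_k<0,\ B_0+\eta^{-1}B_k>0>B_1+\eta^{-1}B_k\}\cong(0,\infty)\times\operatorname{int}\widehat\Delta,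
\]
with the omitted inequality omitted again for the lowest edges. In each case $O$ is defined by strict linear inequalities on the values of finitely many forms, and it contains $(\alpha,\beta)^{-1}(\Delta\setminus\partial\Delta)$, which meets every closed subspace of finite codimension by Lemma~\ref{lem:range}. By Lemma~\ref{lem:convex}, $O$ is contractible, and hence so is $\operatorname{int}\widehat\Delta$.

\emph{The model.} Take $\mathcal N=\Omega\times\ell^2$ for a $2$-cell, and for an edge the product of $\ell^2$ with the open half-line in which the line of the edge meets $\Omega$. The same list of inequalities, written in the coordinates $\alpha,\beta$, defines $\Delta\times\ell^2$. At most one inequality in $\alpha$ and one in $\beta$ are active at a point, so the region is regular, and its interior $(\Delta\setminus\partial\Delta)\times\ell^2$ is convex.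
\end{proof}

\begin{proposition}\label{prop:R}
Let $G$ be an infinite-dimensional separable real Hilbert space. Then $R$ on $Y$ is conjugate to $L_G$ on $\mathcal Y_G$.
\end{proposition}

\begin{proof}
We construct a homeomorphism $\Psi\colon Y\setminus0\to\Omega\times\ell^2$ with $\Psi\circ R=(\mathsf s\times\mathrm{id})\circ\Psi$ that maps $\widehat\Delta$ homeomorphically onto $\Delta\times\ell^2$ for every cell $\Delta$, by induction on the dimension of the cells. Whenever $\Psi$ has been defined on $\widehat\Delta$ for a representative $\Delta$, we define it on $R^n\widehat\Delta$ as $(\mathsf s\times\mathrm{id})^n\circ\Psi\circ R^{-n}$.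

On representative vertices choose any homeomorphisms, by Lemma~\ref{lem:cells}(i). Suppose that $\Psi$ is defined over all cells of dimension less than $d\in\{1,2\}$, satisfies the conjugacy relation there, and maps each $\widehat{\Delta'}$ homeomorphically onto $\Delta'\times\ell^2$ and $\partial\widehat{\Delta'}$ onto $\partial\Delta'\times\ell^2$. Then it maps $\widehat{\Delta'}\setminus\partial\widehat{\Delta'}$ bijectively onto $(\Delta'\setminus\partial\Delta')\times\ell^2$. Let $\Delta$ be a representative cell of dimension $d$. As $\partial\Delta$ is the disjoint union of the sets $\Delta'\setminus\partial\Delta'$ over the cells $\Delta'\subset\partial\Delta$, the map $\Psi\colon\partial\widehat\Delta\to\partial\Delta\times\ell^2$ is bijective, and it is a homeomorphism by the gluing principle, applied on both sides to finitely many closed pieces. By Lemma~\ref{lem:cells}(ii) and Corollary~\ref{cor:extend} it extends to a homeomorphism $\widehat\Delta\to\Delta\times\ell^2$. The extension to $R^n\widehat\Delta$ agrees on $R^n\partial\widehat\Delta$ with the map already defined,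 by the conjugacy relation; and two distinct $d$-cells meet only in their boundaries. This completes the induction. The resulting map $\Psi$ is bijective because it matches the two partitions indexed by the cells, and it is a homeomorphism because the sets $\widehat\Delta$ and the sets $\Delta\times\ell^2$ form locally finite closed covers.

Identify $\ell^2$ with $\Sigma_G\times\Sigma_G$ by \eqref{eq:spheres}, write $\Psi(y)=(\tilde\alpha,\tilde\beta,\xi_1,\xi_2)$ and $\Gamma(\tilde\alpha,\tilde\beta)=(\rho_1,\rho_2)$, and send $y$ to $(\rho_1\xi_1,\rho_2\xi_2)$. By Lemma~\ref{lem:saddle} this is a homeomorphism $Y\setminus0\to(G\setminus0)^2=\mathcal Y_G\setminus0$ conjugating $R$ to $L_G$. The points $(\tilde\alpha,\tilde\beta)$ and $(\alpha(y),\beta(y))$ lie in a common cell, so $|\tilde\alpha-\alpha(y)|\le1$ and $|\tilde\beta-\beta(y)|\le1$. By Lemmas~\ref{lem:zero} and \ref{lem:saddle}, $y\to0$ if and only if its image tends to $0$. Send $0$ to $0$.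
\end{proof}

\section{Absorption}\label{sec:absorb}

Let $G$ be an infinite-dimensional separable real Hilbert space and let $H=\bigoplus_{k\ge1}G$ be the $\ell^2$-sum of countably many copies.

\begin{proposition}\label{prop:absorb}
The map $L_H\times L_G$ on $H\times H\times\mathcal Y_G$ is conjugate to $L_H$ on $H\times H$.
\end{proposition}

Write points of $H\times H\times G\times G$ as $x=(u,v,g_1,g_2)$, let $L(x)=(2u,\frac12v,2g_1,\frac12g_2)$, and collect the expanding and the contracting coordinates in $\pi_1=(u,g_1)$ and $\pi_2=(v,g_2)$, both in $H\oplus G$. Then $L$ is the saddle $L_{H\oplus G}$, and we are studying its restriction to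
\[
\mathcal X_0=\{x:\ g_1=0\Leftrightarrow g_2=0\}.
\]
Compared with the full saddle, two things are missing. Off the axes ($\pi_1\ne0\ne\pi_2$), the points where exactly one $g_i$ vanishes are missing; we fill them in with Corollary~\ref{cor:point}, at a scale that shrinks to $0$ where no filling is wanted. On the axes only $H$ is present instead of $H\oplus G$; we repair this by identifying $H\oplus G$ with $H$ through isometries that insert the $G$-coordinate further and further out as the point approaches an axis. A map is called \emph{equivariant} if it intertwines the relevant restrictions of $L$ or $L_H$.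

\begin{proof}
\emph{Rescaled fillings.} With $\omega$ from Corollary~\ref{cor:point}, let $\omega_\epsilon(g)=\epsilon\,\omega(g/\epsilon)$ for $\epsilon>0$, and let $\omega_0$ be the identity of $G$. For $\epsilon>0$, $\omega_\epsilon\colon G\setminus0\to G$ is a homeomorphism, $\omega_\epsilon(g)$ and $\omega_\epsilon^{-1}(g)$ are jointly continuous in $(\epsilon,g)$, and both move points by at most $2\epsilon$. Also $\omega_{c\epsilon}(cg)=c\,\omega_\epsilon(g)$ for $c>0$, $\epsilon\ge0$. In Steps 1 and 2 we apply $\omega_\epsilon$ to one coordinate, with $\epsilon$ a continuous function of the other three, which are unchanged. Once such a map is a bijection between two subsets, it is a homeomorphism: the map and its inverse are continuous on the open set $\{\epsilon>0\}$ by joint continuity, and at a point with $\epsilon=0$ they are continuous because they fix that point and move nearby points by at most $2\epsilon$, which is small.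

\emph{Step 1.} Map $x\mapsto(u,v,\omega_\epsilon(g_1),g_2)$ with $\epsilon=|u|^2|g_2|$. Fix $(u,v,g_2)$ and follow the set of admissible $g_1$. If $g_2\ne0\ne u$, then $\epsilon>0$ and $G\setminus0$ is mapped onto $G$. If $g_2\ne0=u$, then $\epsilon=0$ and $G\setminus0$ is unchanged. If $g_2=0$, then $\epsilon=0$ and $\{0\}$ is unchanged. So we obtain a homeomorphism of $\mathcal X_0$ onto
\[
\mathcal X_1=\{x:\ g_2=0\Rightarrow g_1=0;\quad(g_2\ne0\text{ and }u=0)\Rightarrow g_1\ne0\}.
\]
Under $L$ both $\epsilon$ and $g_1$ are doubled, so the map is equivariant.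

\emph{Step 2.} Map $x\mapsto(u,v,g_1,\omega_{\epsilon}(g_2))$ on $\mathcal X_1$, now with $\epsilon=|v|^2|g_1|$. Fix $(u,v,g_1)$. The set of $g_2$ admissible in $\mathcal X_1$ is $G\setminus0$ if $g_1\ne0$, is $G$ if $g_1=0\ne u$, and is $\{0\}$ if $g_1=0=u$. It is mapped onto $G$ when $g_1\ne0\ne v$, and unchanged in all other cases, where $\epsilon=0$. So the only restrictions left are $g_2\ne0$ if $g_1\ne0=v$, and $g_2=0$ if $g_1=0=u$; the image is
\[
\mathcal X_2=\{x:\ \pi_1=0\Rightarrow g_2=0;\quad\pi_2=0\Rightarrow g_1=0\}.
\]
Under $L$ both $\epsilon$ and $g_2$ are halved, so the map is equivariant. The set $\mathcal X_2$ consists of all $x$ with $\pi_1\ne0\ne\pi_2$, together with the points $(u,0,0,0)$ and $(0,v,0,0)$.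

\emph{Step 3.} For an integer $k\ge1$ and $0\le\theta\le1$ put $c=\cos\frac{\pi\theta}2$, $s=\sin\frac{\pi\theta}2$, $g'=(-1)^{k-1}g$, and define $\iota_{k+\theta}\colon H\oplus G\to H$ by
\[
\iota_{k+\theta}(u,g)=(u_1,\dots,u_{k-1},\ cg'+su_k,\ -sg'+cu_k,\ u_{k+1},u_{k+2},\dots).
\]
For $\theta=0$ this inserts $(-1)^{k-1}g$ in position $k$; for $\theta=1$ it inserts $(-1)^kg$ in position $k+1$. So $\iota_\kappa$ is well defined for $\kappa\in[1,\infty)$; it is a surjective linear isometry and depends norm-continuously on $\kappa$. For $w\in H$ the vectors $\iota_{k+\theta}(w,0)$ and $w$ agree in positions before $k$, and the remaining part of each has norm $|(w_k,w_{k+1},\dots)|$; hence $\iota_\kappa(w,0)\to w$ as $\kappa\to\infty$. Since $|\iota_\kappa\pi-\iota_\kappa(w,0)|=|\pi-(w,0)|$, we conclude that for $\kappa_j\to\infty$ and $\pi^j\in H\oplus G$,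
\begin{equation}\label{eq:hotel}
\iota_{\kappa_j}\pi^j\to w\iff\pi^j\to(w,0).
\end{equation}

For $x\in\mathcal X_2$ let $\varrho=|\pi_1||\pi_2|$, which is $L$-invariant, and define
\[
\Theta(x)=(\iota_\kappa\pi_1,\iota_\kappa\pi_2),\ \ \kappa=1+1/\varrho,\quad\text{if }\varrho>0;\qquad\Theta(x)=(u,v)\quad\text{if }\varrho=0.
\]
The number $\varrho$ is the product of the norms of the two components of $\Theta(x)$. Therefore $\Theta$ maps the open set $\{\varrho>0\}$ homeomorphically onto $(H\setminus0)^2$, with inverse $(w_1,w_2)\mapsto(\iota_\kappa^{-1}w_1,\iota_\kappa^{-1}w_2)$, $\kappa=1+1/(|w_1||w_2|)$, and it maps $\{\varrho=0\}$ bijectively onto $(H\times0)\cup(0\times H)$. It is equivariant because $\varrho$ is invariant and $\iota_\kappa$ is linear.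

It remains to show, for $x^j\in\mathcal X_2$ and $w\in H$, that $x^j\to(w,0,0,0)$ if and only if $\Theta(x^j)\to(w,0)$; the other axis is treated by exchanging the indices $1$ and $2$. Either statement implies $|\pi_2^j|\to0$, $|\pi_1^j|\to|w|$, and so $\varrho_j\to0$. Along indices with $\varrho_j=0$ the two statements are identical, as $x^j=(u^j,v^j,0,0)$ and $\Theta(x^j)=(u^j,v^j)$. Along indices with $\varrho_j>0$ we have $\kappa_j\to\infty$; the first components are matched by \eqref{eq:hotel}, and the second components have equal norms. So $\Theta\colon\mathcal X_2\to H\times H$ is an equivariant homeomorphism, and the composition of the three steps is the required conjugacy.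
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
The last sentence is Lemma~\ref{lem:DE}(a),(b). By Lemma~\ref{lem:W} and Corollary~\ref{cor:kuiper}, applied to $S_u$ and to $S_s^{-1}$, we have $S_u\sim2I$ on $W^u$ and $S_s\sim\frac12I$ on $W^s$. Let $G$ and $H$ be as in Section~\ref{sec:absorb}. The spaces $W^u$, $W^s$, $H$ and the space $\ell^2$ of the statement are isomorphic as real Hilbert spaces, and real-linear isomorphisms commute with $2I$ and $\frac12I$; so $S_u\times S_s\sim L_H\sim2I\oplus\frac12I$ on $\ell^2\oplus\ell^2$. If $Y=0$, then $S=S_u\oplus S_s$ and we are done. Otherwise Propositions~\ref{prop:split}, \ref{prop:R} and \ref{prop:absorb} give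
\[
S\sim S_u\times S_s\times R\sim L_H\times L_G|_{\mathcal Y_G}\sim L_H.\qedhere
\]
\end{proof}

\begin{remark}
The hypothesis $\dim W^u=\dim W^s=\infty$ enters only in this last proof, and twice: through Kuiper's theorem, and through the identification of $W^u$ and $W^s$ with $H$, whose infinitely many slots make Step 3 of Proposition~\ref{prop:absorb} possible. Separability is used in Kuiper's theorem, in the choice of $\eta$, and in Section~\ref{sec:top}, where all manifolds are modeled on $\ell^2$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:stable}]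
For $\lambda\in\mathbb T$ the operators $\lambda-A_u$ and $\lambda-A_s$ are invertible and $\lambda-Q$ is bounded below, so $\sigma_{ap}(T)\cap\mathbb T=\emptyset$. By Lemma~\ref{lem:DE}, $T$ and all $S$ near $T$ satisfy \eqref{eq:D}. The spectrum of $T$ misses the circles of radii $r_1$ and $r_2$, and the spectral subspaces of $T$ for $\{|\lambda|>r_1\}$ and $\{|\lambda|<r_2\}$ are $X_u$ and $X_s$. By Lemma~\ref{lem:riesz}, for $S$ near $T$ the corresponding spectral subspaces of $S$ are isomorphic to $X_u$ and $X_s$, hence infinite-dimensional. On the first $S^{-1}$ has spectral radius less than $1$, and on the second $S$ does; so they lie in $W^u(S)$ and $W^s(S)$. By Theorem~\ref{thm:normal}, $T$ and all $S$ near $T$ are conjugate to $2I\oplus\frac12I$, hence to each other.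
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
By Lemma~\ref{lem:U}(ii), $1\in\sigma(U)\subset\sigma(T)$, so $T$ is not hyperbolic. By Lemma~\ref{lem:U}(ii),(iii), Theorem~\ref{thm:stable} applies with $A_u=3I$, $Q=U$, $A_s=\frac13I$, $r_1=\frac52$ and $r_2=\frac25$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:banach}]
Both notions are preserved by linear isomorphisms, so let $X=\ell^2\oplus Z$ and identify $\ell^2$ with the space of Theorem~\ref{thm:main}(c). Put $\hat T=T\oplus5I_Z$; it is not hyperbolic, since $1\in\sigma(T)$. As $\sigma(T)\subset\{|\lambda|\le3\}$, Lemma~\ref{lem:riesz} with $r=4$ shows that every $S$ near $\hat T$ is linearly conjugate to an operator $S'\oplus S''$ on $\ell^2\oplus Z$ with $S'$ close to $T$, $S''$ close to $5I_Z$ and $\sigma(S'')\subset\{|\lambda|>4\}$. Then $S'\sim T$ by Theorem~\ref{thm:main}(c), and $S''\sim5I_Z$ by Lemma~\ref{lem:expanding} with the straight-line path from $I$ to $\frac15S''$. So $\hat T$ is structurally stable. Every infinite-dimensional Hilbert space, separable or not, contains a closed subspace isomorphic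 to $\ell^2$, complemented by its orthogonal complement; and in finite dimension the two notions coincide by Theorem~\ref{thm:main}(a),(b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Anderson} Anderson, Michigan Math. J. \textbf{14} (1967).

\bibitem{BM} Nilson C. Bernardes Jr. and Ali Messaoudi, \emph{Shadowing and structural stability in linear dynamical systems}, arXiv:1902.04386 (2019).

\bibitem{Henderson} Henderson, Topology \textbf{9} (1970).

\bibitem{HS} Henderson and Schori, Bull. AMS \textbf{76} (1970).

\bibitem{Klee} Klee (1953).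

\bibitem{Kuiper} Kuiper (1965).

\bibitem{Palais} Palais, Topology \textbf{5} (1966).

\end{thebibliography}
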